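\title{The least dimension of an infinite-dimensional normed barrelled space}

\begin{abstract}
We prove in ZFC that the least Hamel dimension of an infinite-dimensional normed barrelled space is $\operatorname{non}(\mathcal M)$, the least cardinality of a non-meager set of reals. The proof combines finite systems of functionals that satisfy Bessel's inequality with the description of $\operatorname{non}(\mathcal M)$ by eventually different functions. The value $\operatorname{non}(\mathcal M)$ is attained in every infinite-dimensional Banach space, and by a dense subspace in every separable one. We also prove a dual covering statement and bound the least dimension of a dense barrelled subspace of a Banach space of arbitrary density.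
\end{abstract}

\section{Introduction}\label{sec:intro}

A subset $T$ of a real or complex topological vector space $E$ is \emph{absolutely convex} if it is convex and $tx\in T$ whenever $x\in T$ and $|t|\le 1$; it is \emph{absorbing} if for every $x\in E$ we have $tx\in T$ for all sufficiently small scalars $t$. A \emph{barrel} is an absolutely convex, closed, absorbing set, and $E$ is \emph{barrelled} if every barrel is a neighborhood of $0$. For a normed space this is the uniform boundedness principle: $E$ is barrelled exactly when every pointwise bounded sequence in the normed dual $E^*$ is bounded in norm (Proposition~\ref{prop:criterion}). Thus Banach spaces are barrelled. The space of finitely supported sequences with the supremum norm is not: the set $\{x: n|x_n|\le 1\text{ for all }n\}$ is a barrel that contains no ball about $0$. What goes wrong is that the space has too few vectors to detect the growth of the functionals $x\mapsto nx_n$. How many vectors does the uniform boundedness principle need? With $\dim$ denoting the algebraic (Hamel) dimension, the quantity to determine is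
\[
\mathfrak y=\min\{\kappa\ge\aleph_0:\ \text{there is a normed barrelled space of dimension }\kappa\}.
\]

We compare $\mathfrak y$ with standard cardinal characteristics of the continuum $\mathfrak c=|\mathbb R|$. Put $\mathbb N=\{1,2,\dots\}$ and $\omega=\{0,1,2,\dots\}$. For $f,g\in\omega^{\mathbb N}$ write $f\le^*g$ if $f(n)\le g(n)$ for all but finitely many $n$; so $f\not\le^*g$ means that $g(n)<f(n)$ for infinitely many $n$. A family $H\subseteq\omega^{\mathbb N}$ is \emph{unbounded} if no $g$ satisfies $h\le^*g$ for all $h\in H$, and $D\subseteq\omega^{\mathbb N}$ is \emph{dominating} if for every $f$ there is $y\in D$ with $f\le^*y$. A set is \emph{meager} if it is a countable union of nowhere dense sets. Then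
\begin{itemize}
\item $\mathfrak b$ and $\mathfrak d$ are the least sizes of an unbounded and of a dominating family;
\item $\operatorname{non}(\mathcal M)$ is the least size of a non-meager subset of $\mathbb R$;
\item $\operatorname{cov}(\mathcal M)$ and $\operatorname{cov}(\mathcal N)$ are the least numbers of meager sets and of Lebesgue null sets whose union is $\mathbb R$.
\end{itemize}
The following facts are known.
\begin{itemize}
\item[(K1)] The least dimension of an infinite-dimensional metrizable barrelled space is $\mathfrak b$.
\item[(K2)] Every infinite-dimensional separable Banach space contains a barrelled subspace of dimension $\operatorname{non}(\mathcal M)$.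
\item[(K3)] Every infinite-dimensional normed barrelled space has dimension at least $\operatorname{cov}(\mathcal N)$.
\end{itemize}
Hence $\max(\mathfrak b,\operatorname{cov}(\mathcal N))\le\mathfrak y\le\operatorname{non}(\mathcal M)$ in ZFC; moreover, $\mathfrak y<\mathfrak c$ is consistent with ZFC. The question, posed in \cite{Sobota}, is whether ZFC proves $\mathfrak y=\operatorname{non}(\mathcal M)$. It does.

\begin{theorem}\label{thm:main}
Let $E$ be an infinite-dimensional normed space with $\dim E<\operatorname{non}(\mathcal M)$. Then there are $\varphi_k\in E^*$ with $\|\varphi_k\|\to\infty$ and $\varphi_k(x)\to0$ for every $x\in E$. In particular, $E$ is not barrelled.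
\end{theorem}

\begin{corollary}\label{cor:y}
ZFC proves $\mathfrak y=\operatorname{non}(\mathcal M)$.
\end{corollary}

To see why the answer is not evident, fix a Banach space $X$ and let $\mathcal B_X$ be the family of all sets $A\subseteq X$ for which there is a norm-unbounded sequence in $X^*$ that is bounded at each point of $A$. A subspace of $X$ lies outside $\mathcal B_X$ exactly when it is dense and barrelled, and every member of $\mathcal B_X$ is meager (Lemma~\ref{lem:BX}). So a non-meager set spans a dense barrelled subspace, and this gives the upper bound $\operatorname{non}(\mathcal M)$. But $\mathcal B_X$ contains only very special meager sets. The unit sphere is nowhere dense and is not in $\mathcal B_X$: a sequence bounded at each point of the sphere is bounded at each point of $X$, hence in norm. One might therefore guess that escaping $\mathcal B_X$ can take fewer points than escaping all meager sets, and (K1), where category plays no role, points the same way. The next theorem says that, for both natural ways of counting, $\mathcal B_X$ is as large as the family of all meager sets.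

\begin{theorem}\label{thm:separable}
For every infinite-dimensional separable Banach space $X$, the least size of a subset of $X$ not in $\mathcal B_X$ is $\operatorname{non}(\mathcal M)$, and the least number of members of $\mathcal B_X$ covering $X$ is $\operatorname{cov}(\mathcal M)$. In particular, the least dimension of a dense barrelled subspace of $X$ is exactly $\operatorname{non}(\mathcal M)$.
\end{theorem}

The \emph{density character} of $X$ is the least size of a dense subset of $X$. For an infinite set $D$ let $[D]^\omega$ be the family of its countably infinite subsets; $\mathcal A\subseteq[D]^\omega$ is \emph{cofinal} if every member of $[D]^\omega$ is contained in a member of $\mathcal A$. The least size of a cofinal family depends only on $\lambda=|D|$ and is denoted by $\operatorname{cof}([\lambda]^\omega)$.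

\begin{theorem}\label{thm:density}
Let $X$ be an infinite-dimensional Banach space with density character $\lambda$.
\begin{enumerate}
\item[(1)] The least dimension of an infinite-dimensional barrelled subspace of $X$ is exactly $\operatorname{non}(\mathcal M)$.
\item[(2)] The least dimension $\delta(X)$ of a dense barrelled subspace of $X$ satisfies
\[
\max\bigl(\lambda,\operatorname{non}(\mathcal M)\bigr)\le\delta(X)\le\max\bigl(\operatorname{non}(\mathcal M),\operatorname{cof}([\lambda]^\omega)\bigr).
\]
In particular, $\delta(X)=\max(\lambda,\operatorname{non}(\mathcal M))$ whenever $\operatorname{cof}([\lambda]^\omega)\le\max(\lambda,\operatorname{non}(\mathcal M))$, for example for $\lambda=\aleph_n$ with $n<\omega$.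
\end{enumerate}
\end{theorem}

All proofs are in ZFC, for real or complex scalars. Of the facts (K1)--(K3) only the lower bound in (K1) is used, once, in the proof of Theorem~\ref{thm:main}. Section~\ref{sec:hilbert} proves that theorem for inner product spaces, where the main idea is already visible; Sections~\ref{sec:bessel} and~\ref{sec:main} supply what is missing in a general normed space.

\section{Barrelledness and sequences of functionals}\label{sec:functionals}

Barrels are hard to construct directly, and sequences of functionals are easy to construct one term at a time. We therefore translate first.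

\begin{proposition}\label{prop:criterion}
For a normed space $E$ the following are equivalent.
\begin{enumerate}
\item[(i)] $E$ is not barrelled.
\item[(ii)] There is a norm-unbounded sequence in $E^*$ that is bounded at each point of $E$.
\item[(iii)] There are $\varphi_k\in E^*$ with $\|\varphi_k\|\to\infty$ and $\varphi_k(x)\to0$ for every $x\in E$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i)$\Rightarrow$(iii). Let $T$ be a barrel that is not a neighborhood of $0$, and pick $x_k\notin T$ with $\|x_k\|\le4^{-k}$. The Hahn--Banach theorem separates $x_k$ strictly from the closed convex set $T$: there are $\psi\in E^*$ and $r\in\mathbb R$ with $\sup_T\operatorname{Re}\psi<r<\operatorname{Re}\psi(x_k)$. Since $T$ is invariant under multiplication by scalars of modulus $1$, we have $\sup_T\operatorname{Re}\psi=\sup_T|\psi|\ge0$. So $r>0$, and $\psi_k=\psi/r$ satisfies $|\psi_k|\le1$ on $T$ and $|\psi_k(x_k)|>1$. The second inequality gives $\|\psi_k\|\ge4^k$. Given $x\in E$, choose $t>0$ with $tx\in T$; then $|\psi_k(x)|\le1/t$ for all $k$. Hence $\varphi_k=2^{-k}\psi_k$ satisfies $\|\varphi_k\|\ge2^k$ and $\varphi_k(x)\to0$.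

(iii)$\Rightarrow$(ii) is immediate.

(ii)$\Rightarrow$(i). Let $(\varphi_k)$ be as in (ii). The set $T=\{x:|\varphi_k(x)|\le1\text{ for all }k\}$ is closed and absolutely convex. It is absorbing, because $tx\in T$ whenever $|t|\sup_k|\varphi_k(x)|\le1$. If $T$ contained the closed ball of radius $\delta>0$ about $0$, then $\|\varphi_k\|\le1/\delta$ for all $k$, which is false.
\end{proof}

\begin{lemma}\label{lem:BX}
Let $X$ be a Banach space.
\begin{enumerate}
\item[(a)] For $A\subseteq X$ we have $A\in\mathcal B_X$ if and only if $\operatorname{span}A\in\mathcal B_X$.
\item[(b)] A linear subspace $E$ of $X$ satisfies $E\notin\mathcal B_X$ if and only if $E$ is dense and barrelled.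
\item[(c)] Every member of $\mathcal B_X$ is meager in $X$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For a sequence $(\varphi_n)$ in $X^*$, the set of points at which it is bounded is a linear subspace; it contains $A$ if and only if it contains $\operatorname{span}A$.

(b) If $E$ is not dense, the Hahn--Banach theorem gives $\varphi\in X^*\setminus\{0\}$ vanishing on $E$, and the sequence $(n\varphi)$ shows that $E\in\mathcal B_X$. If $E$ is dense, restriction is an isometric bijection from $X^*$ onto $E^*$, so $E\in\mathcal B_X$ if and only if $E$ satisfies condition (ii) of Proposition~\ref{prop:criterion}.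

(c) Let $(\varphi_n)$ be norm-unbounded and bounded at each point of $A$. Then $A\subseteq\bigcup_{m\in\mathbb N}C_m$, where $C_m=\{x:\sup_n|\varphi_n(x)|\le m\}$ is closed and absolutely convex. Suppose that $C_m$ contains a ball $x_0+U$, with $U$ the closed ball of radius $\delta>0$ about $0$. By symmetry it contains $-x_0+U$, and by convexity each $u=\frac12(x_0+u)+\frac12(-x_0+u)$ with $u\in U$. Then $\|\varphi_n\|\le m/\delta$ for all $n$, a contradiction. So each $C_m$ is nowhere dense.
\end{proof}

The first way to produce the functionals of Proposition~\ref{prop:criterion} is to start from norm-one functionals that tend to $0$ pointwise and to pass to a subsequence along which the convergence is fast enough to survive multiplication by $n$.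

\begin{lemma}\label{lem:fast}
Let $E$ be an infinite-dimensional separable normed space. There are $u_i\in E^*$ $(i\in\omega)$ with $\|u_i\|=1$ and functions $f_x\in\omega^{\mathbb N}$ $(x\in E)$ such that $n\,u_{y(n)}(x)\to0$ whenever $y\in\omega^{\mathbb N}$ and $f_x\le^*y$.
\end{lemma}

\begin{proof}
Let $\{z_k:k\in\omega\}$ be dense in $E$. The span of $\{z_k:k<i\}$ is finite-dimensional, hence a closed proper subspace, so there is $u_i\in E^*$ of norm one vanishing on it. For $k<i$ we have $|u_i(x)|=|u_i(x-z_k)|\le\|x-z_k\|$, and therefore $u_i(x)\to0$ for every $x\in E$. Let $f_x(n)$ be the least $m$ such that $|u_i(x)|\le n^{-2}$ for all $i\ge m$. If $f_x\le^*y$, then $|n\,u_{y(n)}(x)|\le1/n$ for all but finitely many $n$.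
\end{proof}

This explains the role of $\mathfrak b$. If $E$ is as in the lemma and has a Hamel basis $B$ with $|B|<\mathfrak b$, then one $y$ satisfies $f_x\le^*y$ for all $x\in B$. The functionals $n\,u_{y(n)}$ have norm $n$ and tend to $0$ on $B$, hence on $E$, and $E$ is not barrelled. This is the lower bound of (K1) for separable normed spaces.

The argument asks for more than it uses. All that matters is that $y(n)$ eventually avoids the finite set $\{i:|u_i(x)|>n^{-2}\}$, and we achieved this by jumping over the whole set. If nothing is known about the sizes of finite sets, this cannot be improved: avoiding the sets $\{0,\dots,f(n)\}$ is the same as exceeding $f(n)$. To pass from $\mathfrak b$ to $\operatorname{non}(\mathcal M)$ we need functionals for which these sets have a size bound independent of $x$.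

\section{Inner product spaces and slaloms}\label{sec:hilbert}

Such a bound is available in an infinite-dimensional inner product space $E$. Let $(e_j)_{j\in\omega}$ be an orthonormal sequence in $E$ and put $u_j=\langle\,\cdot\,,e_j\rangle$, a functional of norm one. For $\|x\|\le1$ and $n\in\mathbb N$ let
\begin{equation}\label{eq:Sx}
S_x(n)=\{j\in\omega:|u_j(x)|>n^{-2}\}.
\end{equation}
Bessel's inequality gives $|S_x(n)|\,n^{-4}\le\sum_j|u_j(x)|^2\le1$, so $|S_x(n)|\le n^4$. This suggests the following definition, in which the factor $2$ is reserved for Section~\ref{sec:bessel}.

\begin{definition}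
A \emph{slalom} is a sequence $S=(S(n))_{n\in\mathbb N}$ of subsets of $\omega$ with $|S(n)|\le2n^4$ for all $n$. A function $g\in\omega^{\mathbb N}$ \emph{evades} $S$ if $g(n)\notin S(n)$ for all but finitely many $n$.
\end{definition}

How many slaloms can one function evade? For sets of size one the answer is the combinatorial description of category. Call $f,g\in\omega^\omega$ \emph{eventually different} if $f(i)\ne g(i)$ for all but finitely many $i$.

\begin{theorem}[{\cite{Bar}; \cite[Theorems 2.4.1 and 2.4.7]{BJ}}]\label{thm:bart}
The cardinal $\operatorname{non}(\mathcal M)$ is the least size of a family $F\subseteq\omega^\omega$ such that for every $g\in\omega^\omega$ there is $f\in F$ with $f(i)=g(i)$ for infinitely many $i$. The cardinal $\operatorname{cov}(\mathcal M)$ is the least size of a family $G\subseteq\omega^\omega$ such that every $f\in\omega^\omega$ is eventually different from some $g\in G$.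
\end{theorem}

We use two consequences: for every family of fewer than $\operatorname{non}(\mathcal M)$ functions there is one function eventually different from all of them, and there is a family $G$ as above of size $\operatorname{cov}(\mathcal M)$. A coding device transfers both to slaloms. Suppose that two numbers $s_0,s_1$ must be avoided. Read numbers as codes of pairs, $s_0=(a_0,b_0)$ and $s_1=(a_1,b_1)$. Any pair $(a,b)$ with $a\ne a_0$ and $b\ne b_1$ differs from both, so it suffices to differ in each coordinate from the single pair $(a_0,b_1)$. For $2n^4$ numbers one uses tuples of length $2n^4$; the tuple length must be fixed before the slaloms are given, and this is where the uniform size bound enters.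

\begin{lemma}\label{lem:evade}
\begin{enumerate}
\item[(a)] If $\mathcal S$ is a family of fewer than $\operatorname{non}(\mathcal M)$ slaloms, then some $g\in\omega^{\mathbb N}$ evades every $S\in\mathcal S$.
\item[(b)] There is a family $G\subseteq\omega^{\mathbb N}$ with $|G|\le\operatorname{cov}(\mathcal M)$ such that every slalom is evaded by some $g\in G$.
\end{enumerate}
\end{lemma}

\begin{proof}
Partition $\omega$ into consecutive intervals $I_n$ $(n\in\mathbb N)$ with $|I_n|=2n^4$, and fix bijections $\pi_n\colon\omega\to\omega^{I_n}$. For $p\in\omega^\omega$ define $g_p\in\omega^{\mathbb N}$ by $g_p(n)=\pi_n^{-1}(p|_{I_n})$. For a slalom $S$ choose numbers $s_i\in\omega$ $(i\in\omega)$ with $S(n)\subseteq\{s_i:i\in I_n\}$ for every $n$, which is possible because $|S(n)|\le|I_n|$, and define $f_S\in\omega^\omega$ by $f_S(i)=\pi_n(s_i)(i)$ for $i\in I_n$.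

If $g_p(n)\in S(n)$, then $g_p(n)=s_i$ for some $i\in I_n$, so $p|_{I_n}=\pi_n(s_i)$ and $p(i)=\pi_n(s_i)(i)=f_S(i)$. The intervals $I_n$ are disjoint, so if $g_p(n)\in S(n)$ for infinitely many $n$, then $p(i)=f_S(i)$ for infinitely many $i$. Thus $g_p$ evades $S$ whenever $p$ is eventually different from $f_S$.

For (a), take $p$ eventually different from all $f_S$ with $S\in\mathcal S$ and put $g=g_p$. For (b), take a family $P\subseteq\omega^\omega$ of size $\operatorname{cov}(\mathcal M)$ such that every function is eventually different from some $p\in P$, and put $G=\{g_p:p\in P\}$.
\end{proof}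

\begin{example}\label{ex:hilbert}
Theorem~\ref{thm:main} now follows for an inner product space $E$. Let $B$ be a Hamel basis of unit vectors, so $|B|<\operatorname{non}(\mathcal M)$. By Lemma~\ref{lem:evade}(a) some $g$ evades all slaloms $S_x$, $x\in B$, of \eqref{eq:Sx}. Put $\varphi_n=n\,u_{g(n)}$. Then $\|\varphi_n\|=n$, and for $x\in B$ we have $|\varphi_n(x)|\le n\cdot n^{-2}$ for all but finitely many $n$. By linearity $\varphi_n(x)\to0$ for all $x\in E$.
\end{example}

\section{Finite Bessel systems}\label{sec:bessel}

Example~\ref{ex:hilbert} used only an infinite sequence of functionals with norms bounded below and with $\sum_j|u_j(x)|^2\le C\|x\|^2$. A general normed space has no such sequence, but it has finite ones of every length with a uniform constant. The space $c_0$ shows both phenomena.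

\begin{example}\label{ex:c0}
Let $E=c_0$, so $E^*=\ell_1$. Suppose that $\sum_{j\in\omega}|u_j(x)|^2\le C\|x\|^2$ for all $x$. By the Cauchy--Schwarz inequality, $a\mapsto\sum_ja_ju_j$ is a bounded operator from $\ell_2$ to $\ell_1$. It maps the weakly null sequence of unit vectors to $(u_j)$, so $(u_j)$ is weakly null, and weakly null sequences in $\ell_1$ are norm null (Schur's property). Hence $\|u_j\|\to0$.

On the other hand, $u_0(x)=\frac12(x_1+x_2)$ and $u_1(x)=\frac12(x_1-x_2)$ have norm one and satisfy $|u_0(x)|^2+|u_1(x)|^2=\frac12(|x_1|^2+|x_2|^2)\le\|x\|^2$. More generally, let $N=2^k$ and let $M=(\varepsilon_{ji})$ be the $N\times N$ matrix of signs obtained from $(1)$ by iterating $M\mapsto\left(\begin{smallmatrix}M&M\\M&-M\end{smallmatrix}\right)$, so that $M^{T}M=NI$. The $N$ functionals $u_j(x)=\frac1N\sum_{i=1}^N\varepsilon_{ji}x_i$ have norm one, and $\sum_j|u_j(x)|^2=\frac1N\sum_{i=1}^N|x_i|^2\le\|x\|^2$.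
\end{example}

In general we need $u_0,\dots,u_{N-1}\in E^*$ with $\|\sum_ja_ju_j\|\le|a|_2$ and with $\|u_j\|$ bounded below; here $|\cdot|_2$ is the Euclidean norm. The first condition holds for any orthonormal system of a Euclidean norm whose unit ball, an ellipsoid, lies inside the unit ball of $E^*$. The second says that the ellipsoid comes close to the unit sphere in the chosen directions. An ellipsoid of maximal volume does so in every subspace of at least half the dimension, since otherwise it could be stretched along that subspace and shrunk across it with a net gain of volume. This is the following lemma of Dvoretzky--Rogers type.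

\begin{lemma}\label{lem:bessel}
Let $E$ be an infinite-dimensional normed space and $N\ge1$. There are $u_0,\dots,u_{N-1}\in E^*$ with $\|u_j\|\ge\frac12$ for all $j$ and $\sum_{j<N}|u_j(x)|^2\le2\|x\|^2$ for all $x\in E$.
\end{lemma}

\begin{proof}
The dual $E^*$ is infinite-dimensional: for any linearly independent $x_1,\dots,x_k\in E$ the Hahn--Banach theorem extends the coordinate functionals of their span to $k$ linearly independent elements of $E^*$. So $E^*$, regarded as a real vector space, has a subspace $Y$ of real dimension $d=2N$.

\emph{The ellipsoid.} The real-linear maps $A\colon\mathbb R^d\to Y$ with $\|Av\|\le|v|_2$ for all $v$ form a compact set $K$. Let $A_0\in K$ maximize $|\det A|$, computed in a fixed basis of $Y$. A small multiple of any isomorphism lies in $K$, so $\det A_0\ne0$. Then $|y|=|A_0^{-1}y|_2$ is a Euclidean norm on $Y$, and $\|y\|=\|A_0A_0^{-1}y\|\le|y|$.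

\emph{Claim: every subspace $Z\subseteq Y$ of dimension $m\ge N$ contains $y$ with $|y|=1$ and $\|y\|\ge\frac12$.} Suppose not, and let $c$ be the maximum of $\|y\|$ on the compact set $\{y\in Z:|y|=1\}$. Then $0<c<\frac12$ and $\|y\|\le c|y|$ on $Z$. Put $V=A_0^{-1}Z$, and let $L$ be the linear map on $\mathbb R^d$ that is multiplication by $\alpha=\frac1{c\sqrt2}$ on $V$ and by $\beta=\frac1{\sqrt2}$ on $V^\perp$. For $v\in V$ and $w\in V^\perp$,
\[
\|A_0L(v+w)\|\le\alpha\|A_0v\|+\beta\|A_0w\|\le\alpha c|v|_2+\beta|w|_2=\frac{|v|_2+|w|_2}{\sqrt2}\le\sqrt{|v|_2^2+|w|_2^2}=|v+w|_2 ,
\]
so $A_0L\in K$. But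
\[
\frac{|\det A_0L|}{|\det A_0|}=\alpha^m\beta^{d-m}=c^{-m}2^{-d/2}=c^{-m}2^{-N}>2^{m-N}\ge1,
\]
which contradicts the choice of $A_0$.

\emph{The functionals.} Choose $u_0,\dots,u_{N-1}$ recursively: the $|\cdot|$-orthogonal complement of $u_0,\dots,u_{j-1}$ in $Y$ has dimension $2N-j\ge N$, so by the claim it contains $u_j$ with $|u_j|=1$ and $\|u_j\|\ge\frac12$. The system is $|\cdot|$-orthonormal, so $\|\sum_ja_ju_j\|\le|\sum_ja_ju_j|=1$ for every $a\in\mathbb R^N$ with $|a|_2=1$. Fix $x\in E$ and let $r=(\operatorname{Re}u_j(x))_{j<N}$. If $r\ne0$, take $a=r/|r|_2$; since $a$ is real,
\[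
|r|_2=\sum_ja_j\operatorname{Re}u_j(x)=\operatorname{Re}\Bigl(\sum_ja_ju_j\Bigr)(x)\le\|x\|.
\]
So $\sum_j(\operatorname{Re}u_j(x))^2\le\|x\|^2$. The same computation with $\operatorname{Im}$ in place of $\operatorname{Re}$ gives $\sum_j(\operatorname{Im}u_j(x))^2\le\|x\|^2$, and the two bounds add up to the assertion.
\end{proof}

For the given space $E$ fix, for every $N\ge1$, a system $u^N_0,\dots,u^N_{N-1}$ as in Lemma~\ref{lem:bessel}. At stage $n$ we must now decide which system to select from. A function $h\in\omega^{\mathbb N}$ records this decision: at stage $n$ we use the system of length $h(n)$. For $x\in E$ with $\|x\|\le1$ put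
\[
S_{x,h}(n)=\{j<h(n):|u^{h(n)}_j(x)|>n^{-2}\},
\]
which is empty if $h(n)=0$. A function $g$ selects a functional at stage $n$ only if $g(n)<h(n)$.

\begin{lemma}\label{lem:select}
Let $g,h\in\omega^{\mathbb N}$.
\begin{enumerate}
\item[(a)] For every $x\in E$ with $\|x\|\le1$, the sequence $S_{x,h}$ is a slalom.
\item[(b)] Suppose that $W=\{n:g(n)<h(n)\}$ is infinite, and put $\varphi_n=n\,u^{h(n)}_{g(n)}$ for $n\in W$. Then $\|\varphi_n\|\ge n/2$. If $\|x\|\le1$ and $g$ evades $S_{x,h}$, then $|\varphi_n(x)|\le1/n$ for all but finitely many $n\in W$.
\end{enumerate}
\end{lemma}

\begin{proof}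
(a) If $h(n)\ge1$, then $|S_{x,h}(n)|\,n^{-4}\le\sum_{j<h(n)}|u^{h(n)}_j(x)|^2\le2$.

(b) The norm bound is that of Lemma~\ref{lem:bessel}. If $n\in W$ and $g(n)\notin S_{x,h}(n)$, then $|u^{h(n)}_{g(n)}(x)|\le n^{-2}$, because $g(n)<h(n)$.
\end{proof}

The size bound in (a) depends neither on $x$ nor on $h$. This allows us to treat many functions $h$ at once.

\section{Spaces of dimension below $\operatorname{non}(\mathcal M)$}\label{sec:main}

By Lemma~\ref{lem:select} it suffices to find $g$ and $h$ such that $g$ evades $S_{x,h}$ for all $x$ in a normalized Hamel basis $B$ and $g(n)<h(n)$ infinitely often. The two requirements are in tension. The slaloms are defined only after $h$ is chosen; Lemma~\ref{lem:evade} then produces $g$ with no control on its growth, and a function $g\ge h$ evades every $S_{x,h}$ for a useless reason.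

\begin{remark}\label{rem:null}
One can keep $h$ fixed and choose $g$ at random; this yields (K3). Let $h(n)=n^6$ and choose $g(n)$ uniformly and independently in $\{0,\dots,n^6-1\}$. The probability that $g(n)\in S_{x,h}(n)$ is at most $2n^{-2}$, so by the Borel--Cantelli lemma the set of $g$ that do not evade $S_{x,h}$ is null. The digits of $t\in[0,1)$ in the expansion $t=\sum_ng(n)/(h(1)\cdots h(n))$ have this distribution, and fewer than $\operatorname{cov}(\mathcal N)$ null sets do not cover $[0,1)$, for otherwise their unions of integer translates would cover $\mathbb R$. So if $|B|<\operatorname{cov}(\mathcal N)$, some $g<h$ evades all $S_{x,h}$ with $x\in B$.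
\end{remark}

To reach $\operatorname{non}(\mathcal M)$ we postpone the choice of $h$. We let $g$ evade the slaloms $S_{x,h}$ for all $h$ in an unbounded family at once. Whatever $g$ turns out to be, it does not dominate the family, and $h$ is chosen afterwards. The price is that there are $\mathfrak b$ times as many slaloms to evade. This costs nothing if $\mathfrak b\le\dim E$, and the opposite case is covered by (K1).

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{Case 1: $\dim E<\mathfrak b$.} A normed space is metrizable, so $E$ is not barrelled by (K1). The implication (i)$\Rightarrow$(iii) of Proposition~\ref{prop:criterion} gives the functionals.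

\emph{Case 2: $\mathfrak b\le\dim E$.} Let $B$ be a Hamel basis of $E$ consisting of unit vectors, and let $H\subseteq\omega^{\mathbb N}$ be an unbounded family of size $\mathfrak b$. The family of slaloms $\{S_{x,h}:x\in B,\ h\in H\}$ has size at most $|B|\cdot\mathfrak b=\dim E<\operatorname{non}(\mathcal M)$. By Lemma~\ref{lem:evade}(a) some $g$ evades all of them. Since $H$ is unbounded, there is $h\in H$ with $h\not\le^*g$; that is, $W=\{n:g(n)<h(n)\}$ is infinite. By Lemma~\ref{lem:select}(b) the functionals $\varphi_n=n\,u^{h(n)}_{g(n)}$, $n\in W$, satisfy $\|\varphi_n\|\ge n/2$ and $\varphi_n(x)\to0$ for each $x\in B$. Every vector of $E$ is a finite linear combination of elements of $B$, so $\varphi_n(x)\to0$ for each $x\in E$. Enumerate $W$ in increasing order to obtain the sequence $(\varphi_k)$.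

In both cases $E$ is not barrelled by Proposition~\ref{prop:criterion}.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:y}]
Theorem~\ref{thm:main} gives $\mathfrak y\ge\operatorname{non}(\mathcal M)$. The reverse inequality follows from (K2), and also from Theorem~\ref{thm:separable}, proved below, applied to $X=\ell_2$.
\end{proof}

\begin{remark}
Infinite dimension is used in Lemma~\ref{lem:bessel}, and finite-dimensional normed spaces are complete, hence barrelled. The word ``normed'' cannot be weakened to ``metrizable'' whenever $\mathfrak b<\operatorname{non}(\mathcal M)$, since (K1) provides a metrizable barrelled space of dimension $\mathfrak b$.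
\end{remark}

\section{Separable Banach spaces}\label{sec:separable}

We need one more textbook fact. A nonempty Polish (separable, completely metrizable) space $Z$ without isolated points has a dense $G_\delta$ subset homeomorphic to $\omega^\omega$. The complement of that subset is meager, and a subset of it is meager in it exactly when it is meager in $Z$. Consequently, as for $Z=\mathbb R$, the least size of a non-meager subset of $Z$ is $\operatorname{non}(\mathcal M)$, and the least number of meager sets covering $Z$ is $\operatorname{cov}(\mathcal M)$.

The covering statement of Theorem~\ref{thm:separable} is proved by the argument of Section~\ref{sec:main} with the quantifiers reversed. There one $g$ served all pairs $(x,h)$, and $h$ was chosen last. Here one $h$ serves all $g$ in the family $G$ of Lemma~\ref{lem:evade}(b), and $g$ is chosen last, depending on $x$. Such an $h$ exists if $G$ is too small to be dominating; otherwise Lemma~\ref{lem:fast} takes the place of (K1).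

\begin{proof}[Proof of Theorem~\ref{thm:separable}]
\emph{Step 1: the bounds given by category.} The space $X$ is Polish without isolated points, and members of $\mathcal B_X$ are meager by Lemma~\ref{lem:BX}(c). Hence a non-meager set of size $\operatorname{non}(\mathcal M)$ is not in $\mathcal B_X$, and fewer than $\operatorname{cov}(\mathcal M)$ members of $\mathcal B_X$ do not cover $X$.

\emph{Step 2: every set $A$ with $|A|<\operatorname{non}(\mathcal M)$ is in $\mathcal B_X$.} Let $E=\operatorname{span}A$. By Lemma~\ref{lem:BX}(a),(b) it suffices to show that $E$ is not both dense and barrelled. If $E$ is dense, it is infinite-dimensional, because finite-dimensional subspaces are closed and proper. As $\dim E\le|A|<\operatorname{non}(\mathcal M)$, Theorem~\ref{thm:main} shows that $E$ is not barrelled.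

\emph{Step 3: $X$ is covered by at most $\operatorname{cov}(\mathcal M)$ members of $\mathcal B_X$.} Suppose first that $\operatorname{cov}(\mathcal M)<\mathfrak d$. Let $G$ be as in Lemma~\ref{lem:evade}(b). Since $|G|<\mathfrak d$, the family $G$ is not dominating, so there is $h$ such that $W_g=\{n:g(n)<h(n)\}$ is infinite for every $g\in G$. With the systems $u^N_j$ of Section~\ref{sec:bessel} for $E=X$, put $\varphi^g_n=n\,u^{h(n)}_{g(n)}$ for $n\in W_g$, and let $A_g=\{x:\sup_{n\in W_g}|\varphi^g_n(x)|<\infty\}$. Since $\|\varphi^g_n\|\ge n/2$, we have $A_g\in\mathcal B_X$. If $\|x\|\le1$, some $g\in G$ evades the slalom $S_{x,h}$, and $x\in A_g$ by Lemma~\ref{lem:select}(b). Each $A_g$ is a linear subspace, so the sets $A_g$, $g\in G$, cover $X$.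

Suppose now that $\mathfrak d\le\operatorname{cov}(\mathcal M)$. Take $u_i$ and $f_x$ from Lemma~\ref{lem:fast} for $E=X$, and let $D$ be a dominating family of size $\mathfrak d$. For $y\in D$ the set $A_y=\{x:\sup_n|n\,u_{y(n)}(x)|<\infty\}$ is in $\mathcal B_X$, because $\|n\,u_{y(n)}\|=n$. Given $x\in X$, choose $y\in D$ with $f_x\le^*y$; then $x\in A_y$. So $\mathfrak d$ members of $\mathcal B_X$ cover $X$.

\emph{Step 4: dense barrelled subspaces.} By Step 1 there is $A\notin\mathcal B_X$ of size $\operatorname{non}(\mathcal M)$, and by Lemma~\ref{lem:BX}(a),(b) its span is a dense barrelled subspace of dimension at most $\operatorname{non}(\mathcal M)$. Every dense subspace is infinite-dimensional, so by Theorem~\ref{thm:main} no dense barrelled subspace has smaller dimension.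
\end{proof}

Completeness and separability of $X$ enter through Step 1, and separability also through Lemma~\ref{lem:fast}. Without separability the first and last assertions can fail for a simple reason: a set outside $\mathcal B_X$ spans a dense subspace, and the dimension of a dense subspace is at least the density character. The last section takes this constraint into account.

\section{Banach spaces of arbitrary density}\label{sec:density}

The failure of uniform boundedness is a countable phenomenon: the norms of a sequence of functionals are nearly attained on countably many points of a fixed dense set $D$. A subspace is therefore barrelled as soon as, for every countable subset of $D$, it contains a dense barrelled subspace of some closed separable subspace containing that subset. The number $\operatorname{cof}([\lambda]^\omega)$ counts how many separable subspaces are enough for this.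

\begin{proof}[Proof of Theorem~\ref{thm:density}]
(1) The closed span $Y$ of a linearly independent sequence in $X$ is an infinite-dimensional separable Banach space. By Theorem~\ref{thm:separable} it has a dense barrelled subspace of dimension $\operatorname{non}(\mathcal M)$. By Theorem~\ref{thm:main} no infinite-dimensional barrelled subspace of $X$ has smaller dimension.

(2) \emph{Lower bound.} Let $E\subseteq X$ be a dense barrelled subspace and $\kappa=\dim E$, an infinite cardinal. The linear combinations of a Hamel basis with coefficients in $\mathbb Q$ (or $\mathbb Q+i\mathbb Q$) form a set of size $\kappa$ that is dense in $E$, hence in $X$. So $\kappa\ge\lambda$, and $\kappa\ge\operatorname{non}(\mathcal M)$ by Theorem~\ref{thm:main}.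

\emph{Upper bound.} Let $D\subseteq X$ be dense with $|D|=\lambda$, and let $\mathcal A\subseteq[D]^\omega$ be cofinal of size $\operatorname{cof}([\lambda]^\omega)$. Every countable subset of $D$, finite or not, is contained in a member of $\mathcal A$, since it can be enlarged to a countably infinite subset of $D$. For $A\in\mathcal A$ let $Y_A$ be the closed span of $A$, a separable Banach space. Choose a dense barrelled subspace $E_A\subseteq Y_A$ with $\dim E_A\le\operatorname{non}(\mathcal M)$: use Theorem~\ref{thm:separable} if $Y_A$ is infinite-dimensional, and take $E_A=Y_A$ otherwise. Let $E$ be the span of $\bigcup_{A\in\mathcal A}E_A$. Then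
\[
\dim E\le|\mathcal A|\cdot\operatorname{non}(\mathcal M)=\max\bigl(\operatorname{non}(\mathcal M),\operatorname{cof}([\lambda]^\omega)\bigr),
\]
and $E$ is dense in $X$ because $\overline E\supseteq\bigcup_AY_A\supseteq\bigcup\mathcal A=D$.

We show that $E$ is barrelled by excluding condition (ii) of Proposition~\ref{prop:criterion}. Let $(\varphi_k)$ be a norm-unbounded sequence in $E^*$; since $E$ is dense, each $\varphi_k$ extends to $X$ with the same norm. The points of $D$ in the open unit ball of $X$ are dense in that ball, so there are $x_k\in D$ with $\|x_k\|\le1$ and $|\varphi_k(x_k)|\ge\frac12\|\varphi_k\|$. Choose $A\in\mathcal A$ containing all $x_k$. Then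
\[
\|\varphi_k|_{E_A}\|=\|\varphi_k|_{Y_A}\|\ge|\varphi_k(x_k)|\ge\tfrac12\|\varphi_k\|,
\]
where the equality holds because $E_A$ is dense in $Y_A$. So the restrictions to $E_A$ are norm-unbounded. Since $E_A$ is barrelled, $(\varphi_k)$ is unbounded at some point of $E_A\subseteq E$.

\emph{The case of equality.} If $\operatorname{cof}([\lambda]^\omega)\le\max(\lambda,\operatorname{non}(\mathcal M))$, the upper bound is at most the lower bound. It remains to note that $\operatorname{cof}([\aleph_0]^\omega)=1$ and $\operatorname{cof}([\aleph_n]^\omega)=\aleph_n$ for $1\le n<\omega$. The first holds because $\{\omega\}$ is cofinal in $[\omega]^\omega$. For $n\ge1$ a cofinal family consists of countable sets whose union is $\omega_n$, so it has size at least $\aleph_n$. For the reverse inequality argue by induction on $n$. The cardinal $\omega_n$ is regular and uncountable, so every countable subset of $\omega_n$ is contained in an infinite ordinal $\alpha<\omega_n$. Since $|\alpha|\le\aleph_{n-1}$, the family $[\alpha]^\omega$ has a cofinal subfamily of size at most $\aleph_{n-1}$. The union of these subfamilies over all infinite $\alpha<\omega_n$ is cofinal in $[\omega_n]^\omega$ and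 has size at most $\aleph_n$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bar}
Bartoszy\'nski, Fund. Math. 127 (1987).

\bibitem{BJ}
Bartoszy\'nski and Judah, \emph{Set Theory: On the Structure of the Real Line}.

\bibitem{Sobota}
Damian Sobota, \emph{A small remark on small-dimensional normed barrelled spaces}, arXiv:2511.13355 (2025).

\end{thebibliography}
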